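\title{Triple-crossing number, monic Alexander polynomials, and fibered knots}

\begin{abstract}
The triple-crossing number $c_3(K)$ of a knot $K$ is at least the breadth of its Alexander polynomial. We prove the conjecture that this inequality is strict whenever the Alexander polynomial is not monic. We also show that $c_3(K)=2g(K)$ forces $K$ to be fibered, and that a diagram with $n$ triple crossings satisfies $n=2g(K)$ exactly when two graphs read off from the diagram are trees. The proof uses two Seifert surfaces whose genera add up to $n$, and describes their push-off maps as explicit maps of graphs. Examples show that the bound is sharp in every even breadth, and that in each genus $g\ge 2$ all but finitely many fibered knots have $c_3(K)>2g$.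
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{triple-crossing diagram} of a knot $K\subset S^3$ is a diagram in which exactly three strands cross, pairwise transversely, at each multiple point. The three strands lie at three distinct heights, so there is a top, a middle and a bottom strand. Every knot has such a diagram, and the \emph{triple-crossing number} $c_3(K)$ is the least number of triple crossings in one. The crossingless circle is allowed, so $c_3$ of the unknot is $0$. A small shift of the strands turns a triple crossing into three ordinary crossings around a triangle, so $c_3$ counts crossings in packages of three.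

Let $\Delta(K)$ be the Alexander polynomial, a Laurent polynomial defined up to units $\pm t^k$; we write $\doteq$ for equality up to such units. Its \emph{breadth} is the difference between its highest and lowest exponents, and it is \emph{monic} if its leading coefficient is $\pm1$. Let $g(K)$ be the Seifert genus and $g_c(K)$ the canonical genus, the least genus of a surface produced by Seifert's algorithm from a diagram of $K$. It is known that $c_3(K)\ge 2g_c(K)$, so that
\begin{equation}\label{eq:chain}
c_3(K)\ \ge\ 2g_c(K)\ \ge\ 2g(K)\ \ge\ \operatorname{breadth}\Delta(K).
\end{equation}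
We ask when the two ends of this chain are equal. For the unknot both are $0$. We will see that both are $2$ for the trefoils and the figure-eight knot, whose polynomials $t^2-t+1$ and $t^2-3t+1$ are monic. We will also meet a knot with $\Delta\doteq 2t^2-3t+2$, and it has $c_3=3$. This is the pattern predicted by the following conjecture from \cite{Jab}: \emph{if $\Delta(K)$ is not monic, then $c_3(K)>\operatorname{breadth}\Delta(K)$.}

The knot with $\Delta\doteq2t^2-3t+2$ has $2g_c=2g=\operatorname{breadth}\Delta=2$. So equality in the last two steps of \eqref{eq:chain} does not force $\Delta$ to be monic, and a proof of the conjecture has to find out what equality in the first step says about the diagram.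

\begin{theorem}\label{thm:monic}
If $c_3(K)=\operatorname{breadth}\Delta(K)$, then $\Delta(K)$ is monic. Hence every knot with non-monic $\Delta(K)$ satisfies $c_3(K)>\operatorname{breadth}\Delta(K)$.
\end{theorem}

A knot is \emph{fibered} if its exterior fibers over the circle with Seifert surfaces as fibers. It is a standard fact that a fibered knot has monic Alexander polynomial of breadth $2g(K)$, so one may ask whether fiberedness lies behind Theorem~\ref{thm:monic}. It does.

\begin{theorem}\label{thm:fibered}
Every knot satisfies $c_3(K)\ge 2g(K)$, and equality implies that $K$ is fibered. Moreover, $c_3(K)=\operatorname{breadth}\Delta(K)$ if and only if $c_3(K)=2g(K)$.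
\end{theorem}

Equality can be read off from the diagram. Let $D$ be a triple-crossing diagram on $S^2$ with $n\ge1$ triple points, and color its faces black and white in checkerboard fashion. At a triple point $p$ there are six sectors, alternating in color. Each strand through $p$ borders four of them and misses two opposite ones, one white and one black. Let $W_p^{\mathrm{top}},W_p^{\mathrm{mid}},W_p^{\mathrm{bot}}$ be the white sectors and $B_p^{\mathrm{top}},B_p^{\mathrm{mid}},B_p^{\mathrm{bot}}$ the black sectors missed by the top, middle and bottom strand.

\begin{definition}\label{def:graphs}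
The graph $G_B$ has the black faces as vertices and, for each triple point $p$, an edge joining the faces that contain $B_p^{\mathrm{mid}}$ and $B_p^{\mathrm{bot}}$. The graph $G_W$ has the white faces as vertices and, for each $p$, an edge joining the faces that contain $W_p^{\mathrm{top}}$ and $W_p^{\mathrm{mid}}$. Both graphs have $n$ edges; loops and multiple edges are allowed.
\end{definition}

\begin{theorem}\label{thm:trees}
Let $D$ be a triple-crossing diagram of $K$ with $n\ge1$ triple crossings. The following are equivalent: \textup{(i)} $n=2g(K)$; \textup{(ii)} $n=\operatorname{breadth}\Delta(K)$; \textup{(iii)} $G_B$ and $G_W$ are both trees.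
\end{theorem}

The last theorem shows that Theorem~\ref{thm:monic} cannot be improved in terms of the breadth, and that the converse of Theorem~\ref{thm:fibered} holds only in low genus.

\begin{theorem}\label{thm:sharp}
For every $g\ge1$ there is a knot with $c_3=\operatorname{breadth}\Delta=2g$, and a knot with non-monic $\Delta$, $\operatorname{breadth}\Delta=2g$ and $c_3=2g+1$. The implication ``$K$ fibered $\Rightarrow c_3(K)=2g(K)$'' holds for $g(K)\le1$. For every $g\ge2$ it fails for all but finitely many fibered knots of genus $g$.
\end{theorem}

Here is the idea. A Seifert surface $\Sigma$ can be pushed off itself to either side, and the breadth, the leading coefficient and fiberedness are all governed by these two push-off maps (Section~\ref{sec:background}). A diagram with $n$ triple points yields two Seifert surfaces, one for each color, whose genera add up to $n$; if $n=2g(K)$, this forces $n+1$ faces of each color (Section~\ref{sec:surfaces}). Both $\Sigma$ and its complement are homotopy equivalent to explicit graphs, and the push-off becomes a map of graphs that folds together two of the three edges at each triple point (Section~\ref{sec:pushoff}).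 With $n+1$ faces of each color, either this map kills a cycle coming from $G_B$ or $G_W$, or both graphs are trees and the map is an isomorphism on $\pi_1$ (Section~\ref{sec:trees}). So the determinant of the Seifert matrix is $0$ or $\pm1$, and the hypothesis on the breadth excludes $0$. Section~\ref{sec:examples} carries this out by hand for two and three triple points.

\section{Push-offs of a Seifert surface}\label{sec:background}

Let $\Sigma$ be a Seifert surface of $K$: a compact, connected, oriented surface with boundary $K$. Put $m=b_1(\Sigma)=2g(\Sigma)$. Extend $\Sigma$ across $K$ by a thin collar and thicken it to a regular neighborhood $N$ of $\Sigma$, a product with $[-1,1]$. Let $M$ be the closure of $S^3\setminus N$; this is $S^3$ cut along $\Sigma$, and it is a deformation retract of $S^3\setminus\Sigma$. The \emph{push-offs} $i_\pm\colon\Sigma\to\partial M\subset M$ send $x$ to $(x,\pm1)$.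

For a basis $a_1,\dots,a_m$ of $H_1(\Sigma)$, the \emph{Seifert matrix} has entries $V_{ij}=\operatorname{lk}(a_i,i_+a_j)$, and $\Delta(K)\doteq\det(V-tV^{\mathsf T})$. Homology has integer coefficients unless stated otherwise.

\begin{lemma}\label{lem:seifert}
Let $A_+$ and $A_-$ be the matrices of $i_+$ and $i_-$ on $H_1$ with respect to any bases of $H_1(\Sigma)$ and $H_1(M)$, the same bases for both maps. Then
\[
\det A_+=\pm\det V,\qquad \Delta(K)\doteq\det(A_+-tA_-).
\]
Moreover, $\operatorname{breadth}\Delta(K)\le m$, with equality if and only if $\det V\ne0$, and in that case the leading coefficient of $\Delta(K)$ is $\pm\det V$.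
\end{lemma}

\begin{proof}
By Alexander duality the linking pairing $H_1(\Sigma)\times H_1(M)\to\mathbb Z$ is unimodular, so $H_1(M)$ has a basis $\alpha_1,\dots,\alpha_m$ with $\operatorname{lk}(a_i,\alpha_j)=\delta_{ij}$. Then $i_+a_j=\sum_iV_{ij}\alpha_i$. Sliding both curves in the positive normal direction gives $\operatorname{lk}(a_i,i_-a_j)=\operatorname{lk}(i_+a_i,a_j)=V_{ji}$, so $i_-a_j=\sum_iV_{ji}\alpha_i$. Thus $V$ and $V^{\mathsf T}$ are the matrices of $i_+$ and $i_-$ in these bases. A change of bases multiplies both on the left and on the right by the same matrices of determinant $\pm1$, which gives the two formulas. Finally, $\det(V-tV^{\mathsf T})$ is a polynomial of degree at most $m$ with constant term $\det V$ and $t^m$-coefficient $(-1)^m\det V$.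
\end{proof}

Applied to a surface of minimal genus, the lemma gives $2g(K)\ge\operatorname{breadth}\Delta(K)$. It also translates our question. The breadth equals $2g(\Sigma)$ when $i_+$ is injective on $H_1(\,\cdot\,;\mathbb Q)$, and then $\Delta(K)$ is monic exactly when $i_+$ is an isomorphism on $H_1(\,\cdot\,;\mathbb Z)$. The next two lemmas are the counterparts for fundamental groups. They are needed for Theorems~\ref{thm:fibered} and~\ref{thm:trees}, not for Theorem~\ref{thm:monic}.

\begin{lemma}\label{lem:incompressible}
If $g(\Sigma)=g(K)$, then $i_+$ and $i_-$ are injective on $\pi_1$.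
\end{lemma}

\begin{proof}
Recall the loop theorem: if $S$ is a compact connected surface in the boundary of a $3$-manifold $M$ and $\pi_1(S)\to\pi_1(M)$ is not injective, then $M$ contains a properly embedded disk whose boundary lies in $S$ and is not null-homotopic in $S$. Suppose $i_+$ or $i_-$ is not injective, and take $S=i_\pm(\Sigma)$. Extending the disk through $N$, we get a disk $E$ that meets $\Sigma$ exactly in $\gamma=\partial E$, where $\gamma$ bounds no disk in $\Sigma$. Replace an annulus around $\gamma$ by two parallel copies of $E$. If $\gamma$ does not separate $\Sigma$, the result is a Seifert surface of genus $g(\Sigma)-1$. If $\gamma$ separates, the result has a closed component, whose genus $h$ is at least $1$ because $\gamma$ bounds no disk in $\Sigma$; the other component is a Seifert surface of genus $g(\Sigma)-h$. Both cases contradict minimality.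
\end{proof}

\begin{lemma}\label{lem:stallings}
If $i_+$ and $i_-$ are isomorphisms on $\pi_1$, then $K$ is fibered.
\end{lemma}

\begin{proof}
The infinite cyclic cover of the exterior of $K$ is a union of copies $M_k$ of $M$, $k\in\mathbb Z$, where consecutive copies meet in a copy of $\Sigma$ that is included in one by $i_+$ and in the other by $i_-$. By van Kampen's theorem, attaching a copy of $M$ along such a surface does not change $\pi_1$, since an amalgam $A*_CA'$ with $C\to A'$ an isomorphism is $A$. So $\pi_1(M_0)\to\pi_1(M_{-r}\cup\dots\cup M_r)$ is an isomorphism for all $r$, and in the limit the cover has fundamental group $\pi_1(M)\cong\pi_1(\Sigma)$, which is finitely generated. This group is the commutator subgroup of $\pi_1(S^3\setminus K)$. Stallings' theorem says that a knot whose group has finitely generated commutator subgroup is fibered.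
\end{proof}

\section{Two Seifert surfaces}\label{sec:surfaces}

Let $D$ be a triple-crossing diagram of $K$ on $S^2$ with $n\ge1$ triple points. Its projection $\Pi$ is a connected $6$-valent graph with $n$ vertices and $3n$ edges, so its faces are open disks and there are $2-n+3n=2n+2$ of them. Color a face by the parity of the number of points in which a generic arc from a fixed base point to that face meets the closed curve $\Pi$. This is the checkerboard coloring. Let $\beta$ and $\omega$ be the numbers of black and white faces, so $\beta+\omega=2n+2$.

To run Seifert's algorithm we need an orientation, and triple points provide one that fits the coloring. Orient every edge of $\Pi$ so that its black face lies on the left. The sectors at a vertex alternate in color, so the six ends alternate between outgoing and incoming. The two ends of a strand are three steps apart, so one is incoming and the other outgoing. The edge orientations therefore pass straight through every vertex and define an orientation of $K$. (At a double point the ends of a strand are two steps apart and this fails.) The genus, $\Delta(K)$ up to units, and fiberedness do not depend on the orientation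 of $K$.

Place a triple point $p$ at the origin and let $s_j$, $j\in\mathbb Z/3$, be the strand with direction $120j^\circ$. The sector to the left of an outgoing end is black, so the black sectors are those between the angles $0^\circ$ and $60^\circ$, $120^\circ$ and $180^\circ$, $240^\circ$ and $300^\circ$. Let $W_j$ and $B_j$ be the white and the black sector missed by $s_j$; they are centered at the angles $120j^\circ+90^\circ$ and $120j^\circ-90^\circ$. See Figure~\ref{fig:local}. For $\{i,j,k\}=\{0,1,2\}$, the sector $B_k$ is bounded by $s_i$ and $s_j$ and lies between $W_i$ and $W_j$.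

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\begin{scope}
\fill[black!20] (0,0)--(0:1.8) arc (0:60:1.8)--cycle;
\fill[black!20] (0,0)--(120:1.8) arc (120:180:1.8)--cycle;
\fill[black!20] (0,0)--(240:1.8) arc (240:300:1.8)--cycle;
\draw[->,thick] (180:2)--(0:2) node[right]{$s_0$};
\draw[->,thick] (300:2)--(120:2) node[above]{$s_1$};
\draw[->,thick] (60:2)--(240:2) node[below]{$s_2$};
\node at (30:1.2){$B_1$}; \node at (90:1.2){$W_0$}; \node at (150:1.2){$B_2$};
\node at (210:1.2){$W_1$}; \node at (270:1.2){$B_0$}; \node at (330:1.2){$W_2$};
\end{scope}
\begin{scope}[xshift=6.3cm]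
\fill[black!20] (30:0.8)--(150:0.8)--(270:0.8)--cycle;
\fill[black!20] (30:0.8)--++(0:1.2)--++(120:1.2)--cycle;
\fill[black!20] (150:0.8)--++(120:1.2)--++(240:1.2)--cycle;
\fill[black!20] (270:0.8)--++(240:1.2)--++(0:1.2)--cycle;
\draw[->,thick,shift={(90:0.4)}] (180:2)--(0:2) node[right]{$s_0$};
\draw[->,thick,shift={(210:0.4)}] (300:2)--(120:2) node[above]{$s_1$};
\draw[->,thick,shift={(330:0.4)}] (60:2)--(240:2) node[below]{$s_2$};
\draw[dashed] (0,0)--(30:1.84) (0,0)--(150:1.84) (0,0)--(270:1.84);
\fill (0,0) circle (1.5pt);
\node at (8:1.0){$c_1$}; \node at (128:1.0){$c_2$}; \node at (248:1.0){$c_0$};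
\node at (30:2.15){$B_1$}; \node at (150:2.15){$B_2$}; \node at (270:2.15){$B_0$};
\node at (85:1.4){$W_0$}; \node at (205:1.4){$W_1$}; \node at (325:1.4){$W_2$};
\end{scope}
\end{tikzpicture}
\caption{Left: a triple point, oriented with the black (shaded) sectors on the left of the outgoing ends; the strand $s_j$ misses the sectors $W_j$ and $B_j$. Right: each strand is shifted to its left. The shaded regions, joined by half-twisted bands at the crossings $c_0,c_1,c_2$, form the Seifert surface $\Sigma$, and the dashed lines are the three edges of its spine $\Gamma$ at the triple point. Heights are not shown.}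
\label{fig:local}
\end{figure}

Near $p$, shift each $s_j$ slightly to its left. The strands have distinct heights, so this is an isotopy of $K$, and it yields an ordinary diagram $D'$ with $3n$ crossings. The point $p$ now lies to the right of all three strands, inside a small clockwise triangle, and the crossing $c_k$ of $s_i$ and $s_j$ lies on the bisector of $B_k$. Apply Seifert's algorithm to $D'$. At $c_k$ one strand enters the triangle and the other leaves it, so the oriented smoothing produces a corner of the triangle and an arc in $B_k$ from the incoming end bounding $B_k$ to the outgoing end bounding $B_k$. The Seifert circles are therefore the $n$ clockwise triangles and one counterclockwise circle inside each black face $F$. They bound disjoint disks $\tau_p$ and $\sigma_F$ in $S^2$, where $\sigma_F$ is a shrunken copy of $F$. Let $\Sigma$ be the union of these $n+\beta$ disks and the $3n$ half-twisted bands. It is connected because its boundary $K$ is. The positive side faces up on each $\sigma_F$ and down on each $\tau_p$.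

\begin{proposition}\label{prop:genera}
We have $2g(\Sigma)=\omega-1$, and $n\ge 2g(K)$. If $n=2g(K)$, then $\beta=\omega=n+1$ and $g(\Sigma)=g(K)$.
\end{proposition}

\begin{proof}
Since $\chi(\Sigma)=\beta+n-3n$, we get $2g(\Sigma)=1-\chi(\Sigma)=2n+1-\beta=\omega-1$. Exchanging the colors gives a Seifert surface $\Sigma'$ of $K$, with the reversed orientation, such that $2g(\Sigma')=\beta-1$. Adding,
\begin{equation}\label{eq:sum}
g(\Sigma)+g(\Sigma')=n .
\end{equation}
Both genera are at least $g(K)$, so $n\ge2g(K)$. If $n=2g(K)$, both equal $n/2$, that is, $\omega-1=\beta-1=n$.
\end{proof}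

Both surfaces come from Seifert's algorithm, so \eqref{eq:sum} also recovers the first inequality in \eqref{eq:chain}. For $n=1$ one of the two surfaces is a disk, so the first interesting case is $n=2$.

\section{The push-offs as maps of graphs}\label{sec:pushoff}

We want to compute $i_\pm$ on $\pi_1$ and not only a determinant, so we need models of $\Sigma$ and of $M$ in which loops can be written down. Since the disks of $\Sigma$ lie side by side in $S^2$, both spaces reduce to graphs.

Let $\Gamma\subset\Sigma\cap S^2$ be the graph with one vertex in each disk $\sigma_F$, again called $F$, one vertex $p\in\tau_p$ for each triple point, and one edge for each black sector $B_k$ at $p$: it runs from $p$ along the core of the band at $c_k$ to the black face containing $B_k$. Each band collapses to its core and each disk to a star, so $\Sigma$ collapses to $\Gamma$. Hence $N$ is a regular neighborhood of $\Gamma$ as well as of $\Sigma$, and $M$ is a deformation retract of $S^3\setminus\Gamma$.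

The graph $\Gamma$ meets $\Pi$ only in the triple points. It cuts a black face with $r$ corners along a star with $r$ legs into $r$ pieces; each piece borders exactly one edge of $\Pi$, and across that edge lies one white face. So every component of $S^2\setminus\Gamma$ consists of one white face $f$, its open edges and the adjacent black pieces. Call it $E_f$. It is an open disk because $\Gamma$ is connected. The edge of $\Gamma$ through $B_k$ has on its two sides the components containing $W_i$ and $W_j$.

The space $S^3\setminus\Gamma$ is the union of the open balls above and below $S^2$ and the disjoint open disks $E_f$. Let $\Lambda$ be the graph with two vertices $+$ and $-$ and one edge $t_f$ from $+$ to $-$ for each white face $f$. Map a thin bicollar of $E_f$ in $S^3\setminus\Gamma$ onto $t_f$ by its normal coordinate, and the rest of the upper and lower ball to $+$ and $-$. All pieces are contractible, so this is a homotopy equivalence $S^3\setminus\Gamma\to\Lambda$. It records a path transverse to $S^2$ by writing $t_f$ for each downward passage through $E_f$ and $t_f^{-1}$ for each upward one. The group $\pi_1(\Lambda,+)$ is free of rank $\omega-1$ and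 is generated by the elements $t_ft_{f'}^{-1}$. For a white sector $W$ we write $t_W=t_f$, where $f$ is the face containing $W$.

Let $\varphi_\pm\colon\Gamma\to\Lambda$ be the composite of $\Gamma\subset\Sigma$, the push-off $i_\pm$, and $M\subset S^3\setminus\Gamma\to\Lambda$. The outer maps are homotopy equivalences, so $\varphi_\pm$ and $i_\pm$ carry the same information on $\pi_1$ and $H_1$, and Lemma~\ref{lem:seifert} may be applied to matrices of $\varphi_\pm$. Over the disks the push-off is vertical. It remains to see what happens along a band.

\begin{lemma}\label{lem:band}
Let $e$ be the edge of $\Gamma$ through the crossing $c_k$ of $s_i$ and $s_j$, traversed from its black face to $p$, and suppose $s_i$ lies above $s_j$. Then $i_+(e)$ crosses $S^2$ exactly once, downward, through the component of $S^2\setminus\Gamma$ containing $W_i$, and $i_-(e)$ crosses $S^2$ exactly once, upward, through the component containing $W_j$.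
\end{lemma}

In words: the positive push-off goes through the white sector of the overstrand, the negative one through the white sector of the understrand.

\begin{proof}
By rotational symmetry we may take $k=1$, so the strands are $s_0$ and $s_2$. Use coordinates centered at $c_1$, with $x$ pointing along $e$ away from $p$ (direction $30^\circ$), $y$ pointing counterclockwise, and $z$ up. Then $y>0$ is the side of $W_0$ and $y<0$ is the side of $W_2$. The band occupies $-1\le x\le1$, its core lies on the $x$-axis, $\sigma_F$ is attached at $x=1$ and $\tau_p$ at $x=-1$. Relative to the $x$-axis, $s_0$ has direction $-30^\circ$ and $s_2$ has direction $240^\circ-30^\circ=210^\circ$. So at $x=1$ the strand $s_0$ has $y<0$ and $s_2$ has $y>0$.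

Let $v=(0,\cos\theta,\sin\theta)$ be the unit vector across the band from $s_0$ to $s_2$. Then $\theta=0$ at $x=1$, and $\theta$ moves monotonically to $\pm\pi$ as $x$ decreases to $-1$, with $\theta=\pm\pi/2$ at $x=0$. Along the core, the vector $\nu=(1,0,0)\times v=(0,-\sin\theta,\cos\theta)$ is normal to the band, and it is the positive normal because it points up at $x=1$. Its $z$-component $\cos\theta$ is positive for $x>0$, zero at $x=0$ and negative for $x<0$. So $i_+(e)$ crosses $S^2$ once, downward, at $x=0$, on the side to which $\nu$ points there. If $s_0$ is above $s_2$, then $v=(0,0,-1)$ at $x=0$, so $\nu=(0,1,0)$ points to the side of $W_0$. If $s_2$ is above $s_0$, then $v=(0,0,1)$, and $\nu=(0,-1,0)$ points to the side of $W_2$. For $i_-$ replace $\nu$ by $-\nu$: the crossing is upward and on the other side.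
\end{proof}

The crossing in $B_p^{\mathrm{top}}$ is that of the middle and bottom strands, the crossing in $B_p^{\mathrm{mid}}$ is that of the top and bottom strands, and the crossing in $B_p^{\mathrm{bot}}$ is that of the top and middle strands. So Lemma~\ref{lem:band} gives the following description.

\begin{proposition}\label{prop:phi}
Up to homotopy, $\varphi_+$ sends each vertex $F$ to $+$ and each $p$ to $-$, the map $\varphi_-$ sends $F$ to $-$ and $p$ to $+$, and the edges at $p$, oriented toward $p$, are mapped as follows.
\[
\begin{array}{c|ccc}
\text{edge through} & B_p^{\mathrm{top}} & B_p^{\mathrm{mid}} & B_p^{\mathrm{bot}}\\ \hline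
\varphi_+ & t_{W_p^{\mathrm{mid}}} & t_{W_p^{\mathrm{top}}} & t_{W_p^{\mathrm{top}}}\\[2pt]
\varphi_- & t_{W_p^{\mathrm{bot}}}^{-1} & t_{W_p^{\mathrm{bot}}}^{-1} & t_{W_p^{\mathrm{mid}}}^{-1}
\end{array}
\]
\end{proposition}

The top strand is the overstrand at two of the three crossings, so $\varphi_+$ folds the edges through $B_p^{\mathrm{mid}}$ and $B_p^{\mathrm{bot}}$ onto the same edge of $\Lambda$. This is where the three distinct heights are used: for a triangle of crossings in which each strand is over once and under once, Lemma~\ref{lem:band} would send the three edges through three different white sectors, and there would be no fold. The graph $G_B$ records which black faces are joined by a fold, and $G_W$ records the two white faces that $\varphi_+$ uses at $p$.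

The two rows of the table are related by a mirror. Let $\overline D$ be the diagram with all heights reversed, which represents the mirror image of $K$. It has the same $\Gamma$ and $\Lambda$, and ``top'' and ``bottom'' are exchanged. If $\rho\colon\Lambda\to\Lambda$ is the homeomorphism that exchanges $+$ and $-$ and reverses each $t_f$, the table shows that
\begin{equation}\label{eq:mirror}
\rho\circ\varphi_-\ \text{ is the map } \varphi_+ \text{ of } \overline D .
\end{equation}

\section{Two and three triple points}\label{sec:examples}

The assignment $s_j\mapsto W_j$ is a bijection from strands to white sectors, so the six height orders at $p$ correspond bijectively to the ordered pairs $(W_p^{\mathrm{top}},W_p^{\mathrm{mid}})$ of distinct white sectors. We specify heights by this pair. Recall also that $B_p^{\mathrm{top}}$ is opposite to $W_p^{\mathrm{top}}$, and likewise for the other two strands.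

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\begin{scope}
\fill[black!20] (0,0) .. controls (0,-1.6) and (1.5,-2.1) .. (3.2,-2.1) .. controls (5.2,-2.1) and (5.7,-1) .. (4,0) .. controls (4,-1.8) and (1.3,-0.75) .. (0,0);
\fill[black!20] (0,0) .. controls (0,1.6) and (1.5,2.1) .. (3.2,2.1) .. controls (5.2,2.1) and (5.7,1) .. (4,0) .. controls (2.7,-0.75) and (1.3,0.75) .. (0,0);
\draw[thick] (0,0) .. controls (0,-1.6) and (1.5,-2.1) .. (3.2,-2.1) .. controls (5.2,-2.1) and (5.7,-1) .. (4,0) .. controls (4,-1.8) and (1.3,-0.75) .. (0,0);
\draw[thick] (0,0) .. controls (0,1.6) and (1.5,2.1) .. (3.2,2.1) .. controls (5.2,2.1) and (5.7,1) .. (4,0) .. controls (2.7,-0.75) and (1.3,0.75) .. (0,0);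
\draw[thick,fill=white] (4,0) .. controls (4,2.2) and (2.1,1.1) .. (4,0);
\draw[thick,fill=black!20] (0,0) .. controls (-1.9,1.1) and (-1.9,-1.1) .. (0,0);
\fill (0,0) circle (2pt) (4,0) circle (2pt);
\node at (0.6,0){$p$}; \node at (4.6,0){$q$};
\node at (1.7,-1.4){$P$}; \node at (1.7,1.3){$Q$}; \node at (-0.9,0){$R$};
\node at (2.3,-0.5){$X$}; \node at (-1,1.6){$Y$}; \node at (3.57,0.75){$Z$};
\node at (3.2,-2.4){$a$}; \node at (3.3,-1.3){$b$}; \node at (2.2,0.3){$c$}; \node at (3.2,2.4){$d$};
\end{scope}
\begin{scope}[xshift=8cm]
\filldraw[thick,fill=black!20] (0,-1) .. controls (0.5,-1.9) and (1.8,-2.3) .. (3.2,-2.3) .. controls (5.2,-2.3) and (5.7,-1) .. (4,0) .. controls (4,-1.8) and (1.5,-1) .. (0,-1);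
\filldraw[thick,fill=black!20] (0,1) .. controls (0.5,1.9) and (1.8,2.3) .. (3.2,2.3) .. controls (5.2,2.3) and (5.7,1) .. (4,0) .. controls (2.7,-0.75) and (1.5,1) .. (0,1);
\filldraw[thick,fill=black!20] (0,-1) .. controls (0.55,-0.05) and (0.55,0.05) .. (0,1) .. controls (-0.55,0.05) and (-0.55,-0.05) .. (0,-1);
\draw[thick,fill=white] (4,0) .. controls (4,2.2) and (2.1,1.1) .. (4,0);
\draw[thick,fill=black!20] (0,-1) .. controls (-2.3,-1) and (-1.15,-3) .. (0,-1);
\draw[thick,fill=black!20] (0,1) .. controls (-2.3,1) and (-1.15,3) .. (0,1);
\fill (0,-1) circle (2pt) (0,1) circle (2pt) (4,0) circle (2pt);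
\node at (0.7,-0.68){$p_1$}; \node at (0.7,0.62){$p_2$}; \node at (4.6,0){$q$};
\node at (2.3,-1.75){$P$}; \node at (2,1.5){$Q$}; \node at (0,0){$U$};
\node at (-0.8,-1.47){$R_1$}; \node at (-0.8,1.47){$R_2$};
\node at (1.9,-0.4){$X$}; \node at (-1.1,0){$Y$}; \node at (3.57,0.75){$Z$};
\end{scope}
\end{tikzpicture}
\caption{Two knot projections, with two and with three triple points and black faces shaded. Each has three white faces $X,Y,Z$, so the Seifert surface $\Sigma$ has genus one. The left one has three black faces, the right one five.}
\label{fig:examples}
\end{figure}

\subsection*{Two triple points}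
Take vertices $p,q$, four edges $a,b,c,d$ from $p$ to $q$, and a loop at each vertex that bounds a monogon. The counterclockwise order of the ends is loop, loop, $a,b,c,d$ at $p$, and $d$, loop, loop, $c,b,a$ at $q$ (Figure~\ref{fig:examples}, left). Going straight at $p$ joins $a$ to $d$, and $b$ to $c$ through the loop; at $q$ it joins $d$ to $c$, and $a$ to $b$ through the loop. So the curve runs through $a,d,c,b$ in turn and has one component. The black faces are $P,Q,R$, the white faces are $X,Y,Z$, and $\beta=\omega=3=n+1$. Counterclockwise, the sectors are
\[
p:\ R,\ Y_1,\ P,\ X,\ Q,\ Y_2;\qquad\qquad q:\ Q_1,\ Z,\ Q_2,\ X,\ P,\ Y,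
\]
where $Y_1,Y_2\subset Y$ and $Q_1,Q_2\subset Q$. At $q$ choose the heights $(X,Z)$. At $p$ choose $(Y_1,X)$ for the diagram $D_2$ and $(Y_2,X)$ for the diagram $D_2'$. Taking opposite sectors, the triple $(B^{\mathrm{top}},B^{\mathrm{mid}},B^{\mathrm{bot}})$ is $(Q_1,P,Q_2)$ at $q$, and at $p$ it is $(Q,R,P)$ for $D_2$ and $(P,R,Q)$ for $D_2'$. So $G_W$ has edges $XZ$ and $YX$, while $G_B$ has edges $PQ,RP$ for $D_2$ and $PQ,RQ$ for $D_2'$. All these graphs are trees.

For each edge of $\Gamma$, named by its sector, Proposition~\ref{prop:phi} gives the white faces used by $\varphi_+$ and by $\varphi_-$.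
\[
\begin{array}{c|ccc|cc|cc}
 & \multicolumn{3}{c|}{\text{at } q} & \multicolumn{2}{c|}{\text{at } p \text{ in } D_2} & \multicolumn{2}{c}{\text{at } p \text{ in } D_2'}\\
\text{sector} & Q_1 & Q_2 & P & P & Q & P & Q\\ \hline
\varphi_+ & Z & X & X & Y & X & X & Y\\
\varphi_- & Y & Z & Y & X & Y & Y & X
\end{array}
\]
The edge through $R$ ends at a vertex of valence one and lies on no cycle. A basis of $H_1(\Gamma)$ is given by
\[
\xi\colon\ Q\xrightarrow{Q_1}q\xrightarrow{Q_2}Q,\qquad \eta\colon\ P\to p\to Q\xrightarrow{Q_2}q\to P,
\]
and a basis of $H_1(\Lambda)$ by $u=t_Z-t_X$, $v=t_Y-t_X$. A cycle in $\Gamma$ alternately enters and leaves triple points, so $\varphi_+$ of it is the alternating sum of the entries in the first row, and $\varphi_-$ of it is minus the alternating sum of the entries in the second row. For both diagrams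
\[
\varphi_+(\xi)=t_Z-t_X=u,\qquad \varphi_-(\xi)=-(t_Y-t_Z)=u-v .
\]
For $D_2$ we get $\varphi_+(\eta)=t_Y-t_X+t_X-t_X=v$ and $\varphi_-(\eta)=-(t_X-t_Y+t_Z-t_Y)=2v-u$. For $D_2'$ we get $\varphi_+(\eta)=t_X-t_Y+t_X-t_X=-v$ and $\varphi_-(\eta)=-(t_Y-t_X+t_Z-t_Y)=-u$. Writing $\varphi_+-t\varphi_-$ with rows $\xi,\eta$ and columns $u,v$, Lemma~\ref{lem:seifert} gives
\begin{equation}\label{eq:D2}
\begin{aligned}
D_2:&\quad \Delta\doteq\det\begin{pmatrix}1-t&t\\ t&1-2t\end{pmatrix}=t^2-3t+1,\\
D_2':&\quad \Delta\doteq\det\begin{pmatrix}1-t&t\\ t&-1\end{pmatrix}=-(t^2-t+1).
\end{aligned}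
\end{equation}

The mechanism of the general proof is visible here. Delete from $\Gamma$ the edges through $B_p^{\mathrm{top}}$ and $B_q^{\mathrm{top}}$. What remains is $G_B$ with each edge subdivided, a spanning tree of $\Gamma$, and $\xi,\eta$ each use exactly one deleted edge. A passage through a triple point inside the tree contributes nothing to $\varphi_+$, like the term $t_X-t_X$ in $\varphi_+(\eta)$. So $\varphi_+(\xi)$ and $\varphi_+(\eta)$ are the differences $t_Z-t_X$ and $\pm(t_Y-t_X)$ along the two edges of $G_W$, and these form a basis of $H_1(\Lambda)$ because $G_W$ is a tree.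

\subsection*{Three triple points}
Replace $p$ by two copies $p_1,p_2$, each with its loop and with ends $a_i,b_i,c_i,d_i$. Join $c_1$ to $b_2$ and $d_1$ to $a_2$, which creates a black face $U$ between these two edges, and let $a_1,b_1,c_2,d_2$ play the roles of $a,b,c,d$ at $q$ (Figure~\ref{fig:examples}, right). Each $p_i$ joins $a_i$ to $d_i$ and $b_i$ to $c_i$, so $a_1$ is joined to $d_2$ and $b_1$ to $c_2$, and there is still one component. The white faces are $X,Y,Z$, so $g(\Sigma)=1$, but now there are five black faces $P,U,Q,R_1,R_2$. The sectors are $R_1,Y_1,P,X,U,Y_2$ at $p_1$ and $R_2,Y_1,U,X,Q,Y_2$ at $p_2$, with $Y_1,Y_2$ again denoting sectors of $Y$. Keep $(X,Z)$ at $q$, and use $(Y_1,X)$ at both $p_i$ for $D_3$ and $(Y_2,X)$ at both $p_i$ for $D_3'$.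

A basis of $H_1(\Gamma)$ consists of $\xi$, whose images are unchanged, and
\[
\eta'\colon\ P\to p_1\to U\to p_2\to Q\xrightarrow{Q_2}q\to P,
\]
in which the contribution of $p$ to $\eta$ occurs twice. For $D_3$ this gives $\varphi_+(\eta')=2(t_Y-t_X)+t_X-t_X=2v$ and $\varphi_-(\eta')=-(2(t_X-t_Y)+t_Z-t_Y)=3v-u$. For $D_3'$ it gives $\varphi_+(\eta')=-2v$ and $\varphi_-(\eta')=-(2(t_Y-t_X)+t_Z-t_Y)=-u-v$. Hence
\begin{equation}\label{eq:D3}
\begin{aligned}
D_3:&\quad \Delta\doteq\det\begin{pmatrix}1-t&t\\ t&2-3t\end{pmatrix}=2t^2-5t+2,\\
D_3':&\quad \Delta\doteq\det\begin{pmatrix}1-t&t\\ t&t-2\end{pmatrix}=-(2t^2-3t+2).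
\end{aligned}
\end{equation}
Here $\varphi_+$ is injective on $H_1$ but has determinant $\pm2$. The graph $G_B$ has five vertices and three edges, so it is not connected, and the cycle $\eta'$ uses two edges through sectors $B^{\mathrm{top}}$. The count $\beta=\omega=n+1$ is what rules this out.

\section{The tree criterion}\label{sec:trees}

\begin{proposition}\label{prop:trees}
Let $D$ be a triple-crossing diagram with $n\ge1$ triple points.
\begin{itemize}
\item[\textup{(a)}] If $G_B$ and $G_W$ are trees, then $\beta=\omega=n+1$ and $\varphi_+$ is an isomorphism on $\pi_1$ and on $H_1(\,\cdot\,;\mathbb Z)$.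
\item[\textup{(b)}] Suppose $\beta=\omega=n+1$, and $\varphi_+$ is injective on $\pi_1$ or injective on $H_1(\,\cdot\,;\mathbb Q)$. Then $G_B$ and $G_W$ are trees.
\end{itemize}
The same holds for $\varphi_-$ and the graphs $G_B$, $G_W$ of $\overline D$.
\end{proposition}

\begin{proof}
The last sentence follows from \eqref{eq:mirror}, so we treat $\varphi=\varphi_+$. Let $\Gamma_B\subset\Gamma$ be obtained by deleting the $n$ open edges through the sectors $B_p^{\mathrm{top}}$. It contains all vertices of $\Gamma$, and it is $G_B$ with the edge of each $p$ subdivided by the vertex $p$. A \emph{passage} is a path $F\to p\to F'$ along the two edges of $\Gamma_B$ at $p$. By Proposition~\ref{prop:phi}, $\varphi$ maps it to $t\,t^{-1}=1$ with $t=t_{W_p^{\mathrm{top}}}$. Every reduced path in $\Gamma_B$ between black vertices is a product of passages, so it maps to $1\in\pi_1(\Lambda,+)$.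

Both injectivity hypotheses in (b) are violated by a loop in $\Gamma$ whose class in $H_1(\Gamma;\mathbb Q)$ is nonzero and whose image under $\varphi$ is null-homotopic. Call such a loop \emph{bad}.

\emph{Step 1: under the hypotheses of \textup{(b)}, $G_B$ is a tree.} Suppose $G_B$ contains an embedded cycle, possibly a loop or a pair of parallel edges. Its subdivision is an embedded cycle in $\Gamma$, so its homology class is nonzero, and it is a product of passages. It is therefore bad. So $G_B$ is a forest, and a forest with $n+1$ vertices and $n$ edges is a tree.

\emph{Step 2: a basis of $\pi_1(\Gamma)$ when $G_B$ is a tree.} Now $\Gamma_B$ is a spanning tree of $\Gamma$. Fix a black vertex $F_*$. The group $\pi_1(\Gamma,F_*)$ is free with one basis element $g_p$ for each deleted edge: $g_p$ runs in $\Gamma_B$ from $F_*$ to $p$, leaves $p$ along the edge through $B_p^{\mathrm{top}}$, and returns to $F_*$ in $\Gamma_B$. The first part is a product of passages followed by an edge of $\Gamma_B$ into $p$, and the last part is a product of passages. Hence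
\begin{equation}\label{eq:gp}
\varphi(g_p)=t_{W_p^{\mathrm{top}}}\,t_{W_p^{\mathrm{mid}}}^{-1}.
\end{equation}
Thus, if the edge of $G_W$ belonging to $p$ joins $f$ to $f'$, then $t_ft_{f'}^{-1}=\varphi(g_p^{\pm1})$ for one choice of sign.

\emph{Step 3: under the hypotheses of \textup{(b)}, $G_W$ is a tree.} By Step 1 we may use Step 2. Suppose $G_W$ contains an embedded cycle $f_0,f_1,\dots,f_r=f_0$, $r\ge1$, whose edges belong to distinct triple points $p_1,\dots,p_r$. For suitable signs $\varepsilon_i$,
\[
\varphi(g_{p_1}^{\varepsilon_1}\cdots g_{p_r}^{\varepsilon_r})=(t_{f_0}t_{f_1}^{-1})(t_{f_1}t_{f_2}^{-1})\cdots(t_{f_{r-1}}t_{f_0}^{-1})=1 .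
\]
The class $\sum_i\varepsilon_i[g_{p_i}]$ is nonzero because the $[g_p]$ form a basis of $H_1(\Gamma;\mathbb Q)$ and the $p_i$ are distinct. So this loop is bad. Hence $G_W$ is a forest with $n+1$ vertices and $n$ edges, that is, a tree. This proves (b).

\emph{Step 4: proof of \textup{(a)}.} A tree with $n$ edges has $n+1$ vertices, so $\beta=\omega=n+1$. By Step 2, $\pi_1(\Gamma)$ is free of rank $n$, and $\pi_1(\Lambda)$ is free of rank $\omega-1=n$. Given white faces $f,f'$, let $f=f_0,\dots,f_r=f'$ be the path between them in $G_W$. Then $t_ft_{f'}^{-1}$ is the product of the elements $t_{f_{i-1}}t_{f_i}^{-1}$, each of which lies in the image of $\varphi$. So $\varphi$ is onto $\pi_1(\Lambda)$. Finitely generated free groups are Hopfian, meaning that every surjective endomorphism is injective. Hence a surjection between free groups of the same finite rank is an isomorphism. Abelianizing gives the statement on $H_1$.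
\end{proof}

Injectivity makes $G_B$ a forest whatever the number of faces; the count $\beta=n+1$ is used to make it connected, which is what produces the basis with the two-letter images \eqref{eq:gp}. The count $\omega=n+1$ plays the same role for $G_W$ and yields surjectivity.

\section{Proofs of Theorems \ref{thm:monic}, \ref{thm:fibered} and \ref{thm:trees}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:monic}]
Let $n=c_3(K)=\operatorname{breadth}\Delta(K)$. If $n=0$, then $K$ is the unknot and $\Delta(K)\doteq1$ is monic. Let $n\ge1$ and take a diagram with $n$ triple points. From $n\ge2g(K)\ge\operatorname{breadth}\Delta(K)=n$ we get $n=2g(K)$, so Proposition~\ref{prop:genera} gives $\beta=\omega=n+1$ and $b_1(\Sigma)=n$. The breadth equals $b_1(\Sigma)$, so by Lemma~\ref{lem:seifert} we have $\det V\ne0$, the leading coefficient of $\Delta(K)$ is $\pm\det V$, and $\varphi_+$ is injective on $H_1(\,\cdot\,;\mathbb Q)$. By Proposition~\ref{prop:trees}(b) both graphs are trees, and by (a) $\varphi_+$ is an isomorphism on $H_1(\,\cdot\,;\mathbb Z)$. Thus $\det V=\pm1$ and $\Delta(K)$ is monic. The second statement follows because $c_3(K)\ge\operatorname{breadth}\Delta(K)$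 always holds.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:trees}]
(ii)$\Rightarrow$(i) follows from $n\ge2g(K)\ge\operatorname{breadth}\Delta(K)$.

(i)$\Rightarrow$(iii). By Proposition~\ref{prop:genera}, $\beta=\omega=n+1$ and $\Sigma$ has minimal genus. By Lemma~\ref{lem:incompressible}, $\varphi_+$ is injective on $\pi_1$, and Proposition~\ref{prop:trees}(b) applies. Nothing is known here about $\det V$ in advance, which is why the $\pi_1$ version of (b) is needed.

(iii)$\Rightarrow$(ii). By Proposition~\ref{prop:trees}(a), $b_1(\Sigma)=\omega-1=n$ and $\det V=\pm1\neq0$. By Lemma~\ref{lem:seifert} the breadth is $n$.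
\end{proof}

\begin{remark}
Conditions (i) and (ii) do not depend on which faces are called black, so neither does (iii). Exchanging the colors replaces $G_B,G_W$ by the graphs with edges $W_p^{\mathrm{mid}}W_p^{\mathrm{bot}}$ and $B_p^{\mathrm{top}}B_p^{\mathrm{mid}}$, which are the graphs $G_W,G_B$ of $\overline D$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:fibered}]
If $c_3(K)=0$, then $K$ is the unknot, which is fibered and has $g=\operatorname{breadth}\Delta=0$, so all statements hold. Let $n=c_3(K)\ge1$ and take a diagram with $n$ triple points. Proposition~\ref{prop:genera} gives $n\ge2g(K)$, and the last statement of the theorem is the equivalence of (i) and (ii) in Theorem~\ref{thm:trees}. Suppose $n=2g(K)$. Then $\beta=\omega=n+1$ and $\Sigma$ has minimal genus, so $\varphi_+$ and $\varphi_-$ are injective on $\pi_1$ by Lemma~\ref{lem:incompressible}. Parts (b) and (a) of Proposition~\ref{prop:trees}, applied to each of the two maps, show that both are isomorphisms on $\pi_1$. By Lemma~\ref{lem:stallings}, $K$ is fibered.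
\end{proof}

\section{Sharpness and the converse}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
\emph{Breadth two.} For $D_2$ and $D_2'$ the graphs $G_B,G_W$ are trees, so Theorem~\ref{thm:trees} gives $2=2g=\operatorname{breadth}\Delta$. Hence $c_3=2$ by \eqref{eq:chain}, and both knots are fibered by Theorem~\ref{thm:fibered}. The fibered knots of genus one are exactly the two trefoils and the figure-eight knot \cite{BZ}. Comparing their polynomials with \eqref{eq:D2}, $D_2$ represents the figure-eight knot and $D_2'$ a trefoil, and $\overline{D_2'}$ represents the other trefoil. So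
\begin{equation}\label{eq:genusone}
c_3=2\quad\text{for the figure-eight knot and for both trefoils.}
\end{equation}
By \eqref{eq:D3}, the knots given by $D_3$ and $D_3'$ have non-monic $\Delta$ of breadth $2$. Theorem~\ref{thm:monic} gives $c_3\ge3$, and the diagrams give $c_3=3$.

\emph{All even breadths.} Place two triple-crossing diagrams side by side, cut an edge on the outer face of each, and reconnect without new crossings. The numbers of triple points add, and the result is a connected sum of the two knots for some choice of orientations. Since $\Delta$ is multiplicative under connected sum and does not depend on orientation, breadths add and leading coefficients multiply. Joining $g$ copies of $D_2'$ gives a knot with $\Delta\doteq(t^2-t+1)^g$ and $2g$ triple points, so $c_3=\operatorname{breadth}\Delta=2g$. Joining $D_3'$ and $g-1$ copies of $D_2'$ gives a knot with $3+2(g-1)=2g+1$ triple points whose polynomial has breadth $2g$ and leading coefficient $\pm2$. By Theorem~\ref{thm:monic}, $c_3>2g$, so $c_3=2g+1$.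

\emph{The converse of Theorem~\ref{thm:fibered}.} A knot of genus $0$ is the unknot, with $c_3=0$. For genus $1$ the implication is \eqref{eq:genusone} together with the classification quoted above. Let $g\ge2$. Only finitely many knots have a diagram with $2g$ triple points: up to orientation-preserving homeomorphism of $S^2$, a connected $6$-valent plane graph with $2g$ vertices is determined by how the $12g$ ends, cyclically ordered at each vertex, are paired into edges, and each such graph carries $6^{2g}$ choices of heights. Since $c_3\ge2g$ for every knot of genus $g$, all but finitely many knots of genus $g$ have $c_3>2g$.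

This statement has content for fibered knots because there are infinitely many of them in genus $g$. By \cite{Burde}, every symmetric monic integral polynomial of degree $2g$ with value $\pm1$ at $t=1$ is the Alexander polynomial of a fibered knot, and this knot has genus $g$ because fibered knots satisfy $\operatorname{breadth}\Delta=2g(K)$. For $a\in\mathbb Z$ the polynomials
\[
t^{2g}+a\,t^{g+1}-(2a+1)\,t^{g}+a\,t^{g-1}+1
\]
are symmetric, take the value $1$ at $t=1$, are monic of degree $2g$ because $g+1<2g$, and are pairwise distinct up to units. So they belong to infinitely many distinct fibered knots of genus $g$, and all but finitely many fibered knots of genus $g$ satisfy $c_3>2g$.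
\end{proof}

\begin{thebibliography}{9}

\bibitem{Burde}
Burde, \emph{Alexanderpolynome Neuwirthscher Knoten}, 1966.

\bibitem{BZ}
Burde and Zieschang, \emph{Knots}, Chapter 5.

\bibitem{Jab}
Micha{\l} Jab{\l}onowski, \emph{Tabulation of knots up to five triple-crossings and moves between oriented diagrams}, arXiv:2105.10921 (2021).

\end{thebibliography}
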